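\title{H\"older continuity for $-\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla p]=S$ in the plane when $\mathbf m$ has bounded mean oscillation}

\begin{abstract}
We consider the Dirichlet problem for $-\operatorname{div}[(I+\mathbf m\otimes\mathbf m)\nabla p]=S$ in a bounded Lipschitz domain of the plane, with $S\in L^q$, $q>1$, and a possibly unbounded vector field $\mathbf m\in L^4$. We prove that if $\mathbf m$ has bounded mean oscillation, then the weak solution is locally H\"older continuous with exponent $\min\{c/(1+[\mathbf m]_*),1-1/q\}$, where $[\mathbf m]_*$ is the BMO seminorm and $c>0$ is an absolute constant. The proof is a decay estimate for the energy on a nested sequence of thin curved tubes, bounded by flow lines of a mollification of $\mathbf m$; in the coordinates of such a tube the operator is controlled independently of the size of $\mathbf m$. We also prove H\"older continuity up to the boundary. Radial examples show that the order $1/(1+[\mathbf m]_*)$ is optimal, and that H\"older continuity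 can fail as soon as the mean oscillation on balls of radius $r$ is allowed to grow, however slowly, as $r\to0$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\Omega\subset\mathbb R^2$ be a domain, $\mathbf m=(m_1,m_2)$ a vector field and $S$ a function on $\Omega$. We study the Dirichlet problem
\begin{equation}\label{eq:pde}
-\operatorname{div}\left[(I+\mathbf m\otimes\mathbf m)\nabla p\right]=S\ \text{ in }\Omega,\qquad p=0\ \text{ on }\partial\Omega,
\end{equation}
where $I$ is the $2\times2$ identity matrix and $\mathbf m\otimes\mathbf m$ is the matrix with entries $m_im_j$. We write $A=I+\mathbf m\otimes\mathbf m$, so that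
\[
A\xi\cdot\xi'=\xi\cdot\xi'+(\mathbf m\cdot\xi)(\mathbf m\cdot\xi'),\qquad |\xi|_A^2:=A\xi\cdot\xi=|\xi|^2+(\mathbf m\cdot\xi)^2,\qquad |A\xi\cdot\xi'|\le|\xi|_A|\xi'|_A .
\]
The symbol $B_r(y)$ denotes the open ball with center $y$ and radius $r$, $f_B=\frac1{|B|}\int_Bf\,dx$ is the mean of $f$ over $B$, and $\operatorname{osc}_Bp=\operatorname{ess\,sup}_Bp-\operatorname{ess\,inf}_Bp$. The hypotheses are:
\begin{itemize}
\item[(H1)] $\Omega$ is a bounded domain in $\mathbb R^2$ with Lipschitz boundary;
\item[(H2)] $S\in L^q(\Omega)$ for some $q>1$;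
\item[(H3)] $\mathbf m\in L^4(\Omega)^2$;
\item[(H4)] each component of $\mathbf m$ has bounded mean oscillation in $\Omega$, that is, $\sup_B\frac1{|B|}\int_B|m_i-(m_i)_B|\,dx<\infty$, the supremum being taken over all balls $B\subset\Omega$.
\end{itemize}
Hypothesis (H4) says that the seminorm
\[
[\mathbf m]_*=\sup_{B\subset\Omega}\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx\qquad(\text{Euclidean norm in the integrand})
\]
is finite. We call a function $\zeta$ \emph{admissible} if $\zeta\in W^{1,2}_0(\Omega)$ and $\mathbf m\cdot\nabla\zeta\in L^2(\Omega)$. A \emph{weak solution} of \eqref{eq:pde} is an admissible function $p$ such that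
\begin{equation}\label{eq:weak}
\int_\Omega\left[\nabla p\cdot\nabla\zeta+(\mathbf m\cdot\nabla p)(\mathbf m\cdot\nabla\zeta)\right]dx=\int_\Omega S\zeta\,dx\qquad\text{for every admissible }\zeta .
\end{equation}
The right side makes sense: by the Moser--Trudinger inequality every $\zeta\in W^{1,2}_0(\Omega)$ satisfies $\int_\Omega e^{c_0|\zeta|^2}dx<\infty$ for some $c_0>0$, and so lies in $L^r(\Omega)$ for all $r<\infty$.

Under (H1)--(H3) the following three facts are known, and we use them without proof.
\begin{itemize}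
\item[(a)] There is a unique weak solution $p$.
\item[(b)] $\|p\|_{L^\infty(\Omega)}\le c(\Omega)\|S\|_{L^q(\Omega)}$.
\item[(c)] For each $y\in\Omega$, each $\ell>0$ and each $R\in(0,\min\{1,\operatorname{dist}(y,\partial\Omega)\})$ there is $c>0$ such that
\[
\operatorname*{osc}_{B_r(y)}p\le\frac{c}{\ln^{\ell}(R/r)}+c\,r^{2(q-1)/q}\qquad\text{for all }r\in(0,R].
\]
\end{itemize}
The problem we solve is the conjecture, posed in \cite{Xu}, that under the additional hypothesis (H4) the solution is H\"older continuous: after modification on a null set, for every compact $K\subset\Omega$ there are $c>0$ and $\alpha\in(0,1]$ with $|p(x)-p(z)|\le c|x-z|^\alpha$ for all $x,z\in K$. When one exponent $\alpha$ serves for all $K$ we write $p\in C^{0,\alpha}_{loc}(\Omega)$.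

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:interior}
Under \textup{(H1)--(H4)}, $p\in C^{0,\alpha}_{loc}(\Omega)$ with
\[
\alpha=\min\Big\{\frac{c}{1+[\mathbf m]_*},\ 1-\frac1q\Big\},
\]
where $c>0$ is an absolute constant.
\end{theorem}

Two complements describe the boundary behavior and the sharpness of this result. The proof of Theorem~\ref{thm:interior} does not use them.

\begin{theorem}\label{thm:boundary}
Under \textup{(H1)--(H4)}, $p\in C^{0,\alpha}(\overline\Omega)$ for some $\alpha=\alpha(\Omega,[\mathbf m]_*,q)>0$.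
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\Omega=B_1=B_1(0)$.
\begin{itemize}
\item[(i)] The order $1/(1+[\mathbf m]_*)$ in Theorem~\ref{thm:interior} is optimal. For $\mathbf m=\kappa x/|x|$ with $\kappa>0$ (so that $[\mathbf m]_*\le2\kappa$) there is $S\in C_c^\infty(B_1)$ for which $p$ is not H\"older continuous near $0$ with any exponent larger than $(1+\kappa^2)^{-1/2}$.
\item[(ii)] Let $\varphi:(0,1]\to[1,\infty)$ be any function with $\varphi(r)\to\infty$ as $r\to0^+$. There are $\mathbf m\in\bigcap_{s<\infty}L^s(B_1)^2$ and $S\in C_c^\infty(B_1)$, with $\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx\le C\varphi(r)$ for all balls $B\subset B_1$ of radius $r$, such that $p$ is not H\"older continuous near $0$ with any exponent. Here $C$ is an absolute constant.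
\end{itemize}
\end{theorem}

\subsection{Size and oscillation of the field}
The matrix $A$ has the eigenvalue $1$ in the direction orthogonal to $\mathbf m$ and the eigenvalue $1+|\mathbf m|^2$ in the direction of $\mathbf m$. The equation is therefore uniformly elliptic exactly when $\mathbf m$ is bounded, and (H4) allows unbounded fields such as $(\ln\frac1{|x|},0)$. Two examples show what to expect. If $\mathbf m=\kappa x/|x|$, the function $|x|^{1/\sqrt{1+\kappa^2}}\cos\vartheta$, with $\vartheta$ the polar angle, solves the homogeneous equation away from the origin (Section~\ref{sec:radial}), and its H\"older exponent is of order $1/\kappa$ for large $\kappa$. If $\mathbf m=(\kappa,0)$ is constant, the equation reads $-(1+\kappa^2)\partial_1^2p-\partial_2^2p=S$, the substitution $x_1=\sqrt{1+\kappa^2}\,y_1$ turns it into Poisson's equation, and the exponent does not depend on $\kappa$ at all. Both fields have length $\kappa$. They differ in their oscillation: the constant field has $[\mathbf m]_*=0$, while the radial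 field has mean zero on every ball centered at the origin, so that $[\mathbf m]_*\ge\kappa$. This suggests that the exponent is governed by $[\mathbf m]_*$ and not by the size of $\mathbf m$, which is the content of Theorem~\ref{thm:interior}. The constant field also shows that balls are the wrong sets to work with: the substitution maps balls in $y$ to sets in $x$ that are elongated in the direction of $\mathbf m$.

\subsection{Use of the hypotheses, and plan}
Hypothesis (H4) enters through three estimates for mollifications of $\mathbf m$ (Lemma~\ref{lem:moll}(i)--(iii)); Theorem~\ref{thm:sharp}(ii) shows what happens without it. Hypothesis (H3) bounds the length and the area of the tubes on which we work, and makes our test functions admissible; it influences constants but not the exponent. Hypothesis (H2) enters through the maximum principle (Lemma~\ref{lem:max}) and produces the term $1-1/q$. In the proof of Theorem~\ref{thm:interior} the Lipschitz condition in (H1) is used only through the facts (a)--(c), and of (c)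 we use only that $p$ is continuous. The dimension is essential for the method: the boundary of a plane region is a curve, and the oscillation of $p$ on a curve is bounded by the integral of its gradient.

Section~\ref{sec:model} carries out the argument for a constant field plus a bounded perturbation. Section~\ref{sec:prelim} collects the tools, Section~\ref{sec:tubes} constructs the tubes, and Section~\ref{sec:decay} proves the decay of the energy in a form that serves both at interior and at boundary points. Theorems~\ref{thm:interior}, \ref{thm:boundary} and \ref{thm:sharp} are proved in Sections~\ref{sec:interior}, \ref{sec:boundary} and \ref{sec:radial}.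

\section{A constant field plus a bounded perturbation}\label{sec:model}

Let $1\le M\le N$ and suppose that $\mathbf m=(N,0)+b$ with $|b|\le2M$ pointwise. We show that an exponent of order $1/M$ is obtained at the origin, whatever the size of $N$. In this section only, let $S=0$, $\mathbf m\in C^1$ and $p\in C^2$. Let $Q_\lambda=(-\lambda,\lambda)^2$, let $X(t,s)=(\frac NMt,s)$, and consider the rectangles $R_\lambda=X(Q_\lambda)$, $0<\lambda\le1$. Put
\[
g=|\nabla p|_A\circ X,\qquad E(\lambda)=\int_{R_\lambda}|\nabla p|_A^2\,dx,\qquad I(\lambda)=\int_{\partial Q_\lambda}g\,d\mathcal H^1,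
\]
where $\mathcal H^1$ is arc length. Then $E'(\lambda)=\frac NM\int_{\partial Q_\lambda}g^2\,d\mathcal H^1$. Multiplying the equation by $p-\mu$, where $\mu$ is a value of $p$ on $\partial R_\lambda$, and integrating by parts gives
\[
E(\lambda)=\int_{\partial R_\lambda}(p-\mu)\,A\nabla p\cdot n\,d\mathcal H^1\le\operatorname*{osc}_{\partial R_\lambda}p\cdot\int_{\partial R_\lambda}|A\nabla p\cdot n|\,d\mathcal H^1 ,
\]
with $n$ the outer normal. We bound both factors by $I(\lambda)$.

\emph{The flux.} We have $|A\nabla p\cdot n|\le|n|_A|\nabla p|_A$. On the long sides the large part $(N,0)$ of $\mathbf m$ is tangential, so $|n|_A^2\le1+4M^2\le5M^2$, and the length element is $\frac NM\,dt$. On the short sides $|n|_A^2\le1+(N+2M)^2\le10N^2$, and the length element is $ds$. In both cases the product is at most $\sqrt{10}\,N$, so the flux is at most $\sqrt{10}\,N\,I(\lambda)$.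

\emph{The oscillation.} It is bounded by the integral of the tangential derivative. On the long sides the energy controls this derivative with a gain of $N$: $N|\partial_1p|=|(\mathbf m-b)\cdot\nabla p|\le|\mathbf m\cdot\nabla p|+2M|\nabla p|\le\sqrt5\,M|\nabla p|_A$, so $|\partial_1p|\frac NM\,dt\le\sqrt5\,g\,dt$. On the short sides $|\partial_2p|\,ds\le g\,ds$. Hence $\operatorname{osc}_{\partial R_\lambda}p\le\sqrt5\,I(\lambda)$.

By the Cauchy--Schwarz inequality $I^2\le8\lambda\int_{\partial Q_\lambda}g^2\,d\mathcal H^1=8\lambda\frac MNE'$, and therefore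
\begin{equation}\label{eq:model}
E(\lambda)\le\sqrt{50}\,N\,I(\lambda)^2\le57\,M\lambda\,E'(\lambda).
\end{equation}
The number $N$ has canceled. Integrating, $E(\lambda)\le\lambda^{1/(57M)}E(1)$. To pass from energy to oscillation, let $\lambda\le\frac12$ and choose, by the mean value theorem, $\lambda'\in(\lambda,2\lambda)$ with $E'(\lambda')\le E(2\lambda)/\lambda$. Then $(\operatorname{osc}_{\partial R_{\lambda'}}p)^2\le5I(\lambda')^2\le40\lambda'E'(\lambda')\le80E(2\lambda)$. The maximum principle carries this bound to $R_{\lambda'}\supset B_\lambda(0)$, and $\operatorname{osc}_{B_\lambda(0)}p\le(80E(1))^{1/2}(2\lambda)^{1/(114M)}$.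

The aspect ratio $N/M$ is forced. For rectangles of aspect ratio $\ell$ the same computation bounds the flux by $C\max\{M\ell,N\}I$ and the oscillation by $C\max\{M\ell/N,1\}I$, while $E'=\ell\int_{\partial Q_\lambda}g^2$; the factor $M$ in \eqref{eq:model} becomes $\max\{M\ell,N\}^2/(N\ell)$, which is smallest, and equal to $M$, at $\ell=N/M$. For squares it equals $N$, the size of the field. A field with $|\mathbf m|\le M$ is covered by the choice $N=M$, $b=\mathbf m-(M,0)$, and the rectangles are then squares. For $\mathbf m=(\ln\frac1{|x|},0)$, which is bounded by $\ln\frac e\lambda$ on $\partial Q_\lambda$, the computation on squares formally gives $E\le57\lambda\ln\frac e\lambda\,E'$, hence only the logarithmic decay $E(\lambda)\le(\ln\frac e\lambda)^{-1/57}E(1)$.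

For a field with $[\mathbf m]_*\le M$ four things change.
\begin{enumerate}
\item \emph{The large part of $\mathbf m$ is not constant on a long rectangle.} The field $(N,\ln^+|x|)$, where $\ln^+=\max\{\ln,0\}$, has a seminorm independent of $N$, but its second component is $0$ at the center of $R_1$ and at least $\ln(N/M)$ at the ends; for large $N$ it stays within $2M$ of no constant vector. The computation above used only that the large part is \emph{tangent to the long sides}. At scale $\rho$ we therefore take for the large part a smooth field $V$, obtained by mollifying $\mathbf m$ at scale $\rho$, and we let the long sides be flow lines of $V$. A tube of width $a$ and length $aN/M$ is swept by a flow of speed $N$ in time $a/M$, and $|\nabla V|\le CM/\rho$; if $a$ is a small multiple of $\rho$, the product of the two is small, and the flow hardly distorts the tube.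
\item \emph{The remainder $b=\mathbf m-V$ is of size $M$ only in mean square.} The factor $8\lambda$ is replaced by a weight $W(\lambda)$ with bounded integral, which still gives the loss of a fixed fraction of the energy between $\lambda=1$ and $\lambda=\frac12$.
\item \emph{The field $V$ depends on the scale.} To iterate, the tube of the next scale must lie in the inner half of the present one.
\item \emph{The solution is only of class $W^{1,2}$, and $S\ne0$.} The integration by parts and the bound for the oscillation hold for almost every $\lambda$, with an error controlled by $\|S\|_{L^q}$ and the area of the tube.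
\end{enumerate}

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}
We write $\sigma=1-\frac1q\in(0,1]$ (the value $q=\infty$ is allowed) and $\|S\|_q=\|S\|_{L^q(\Omega)}$. The letter $C$ denotes absolute constants, which may change from line to line; numbered constants are fixed. The functions $p$, $S$ and all admissible functions are extended by $0$ outside $\Omega$; then $p\in W^{1,2}(\mathbb R^2)$ with $\nabla p=0$ a.e.\ outside $\Omega$, and $p$ is bounded by (b). The function $-p$ is the weak solution for $-S$.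

To treat interior and boundary points together we fix, for Sections~\ref{sec:prelim}--\ref{sec:decay}, a bounded open set $U\supset\Omega$, an extension of $\mathbf m$ to a field in $L^4(U)^2$, still denoted by $\mathbf m$, and a number $M$ with
\begin{equation}\label{eq:M}
M\ge1+\sup_{B\subset U}\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx .
\end{equation}
For Theorem~\ref{thm:interior} one takes $U=\Omega$ and $M=1+[\mathbf m]_*$, and no extension is needed.

\subsection{Standard facts}
\begin{itemize}
\item[(F1)] \emph{John--Nirenberg inequality.} Let $Q$ be a square and $f\in L^1(Q)$ with $\frac1{|Q'|}\int_{Q'}|f-f_{Q'}|\le\beta$ for every square $Q'\subset Q$ with sides parallel to those of $Q$. Then $\frac1{|Q|}\int_Q|f-f_Q|^r\le C_r\beta^r$ for every $r<\infty$.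
\item[(F2)] \emph{Absolute continuity on lines.} Let $O\subset\mathbb R^2$ be open. Every $u\in W^{1,2}(O)$ has a representative $u^*$ that is locally absolutely continuous on the intersection of $O$ with almost every horizontal and almost every vertical line, with classical partial derivatives equal a.e.\ to the weak ones. If $u$ is continuous, one can take $u^*=u$. Conversely, a function in $L^2(O)$ that is locally absolutely continuous on almost all such lines and has classical partial derivatives in $L^2(O)$ belongs to $W^{1,2}(O)$.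
\item[(F3)] \emph{Calculus in $W^{1,2}$.} If $u\in W^{1,2}(O)$ with $O$ bounded, then $(u-l)_+\in W^{1,2}(O)$ with gradient $\mathbf 1_{\{u>l\}}\nabla u$. The product rule holds for the product of $u$ with a bounded Lipschitz function $\phi$, and $u\phi\in W^{1,2}_0(O)$ if $u\in W^{1,2}_0(O)$. The chain rule holds for the composition of $u$ with a bi-Lipschitz diffeomorphism. A function in $W^{1,2}(O)$ with compact support in $O$ belongs to $W^{1,2}_0(O)$.
\item[(F4)] \emph{Sobolev inequality.} For $2\le r<\infty$ and $\frac1t=\frac12+\frac1r$, $\|u\|_{L^r}\le C_r\|\nabla u\|_{L^t}$ for all $u\in W^{1,2}(\mathbb R^2)$ with bounded support.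
\end{itemize}

\subsection{The continuous representative}
By (c), $\operatorname{osc}_{B_r(y)}p\to0$ as $r\to0$ for each $y\in\Omega$. Put $\tilde p(y)=\lim_{r\to0}\operatorname{ess\,sup}_{B_r(y)}p$. For $z\in B_r(y)\subset\Omega$ both $\tilde p(z)$ and $\tilde p(y)$ lie in the interval $[\operatorname{ess\,inf}_{B_r(y)}p,\operatorname{ess\,sup}_{B_r(y)}p]$, so $|\tilde p(z)-\tilde p(y)|\le\operatorname{osc}_{B_r(y)}p$, and $\tilde p$ is continuous in $\Omega$. The mean of $p$ over $B_r(y)$ lies in the same interval, so $\tilde p(y)=p(y)$ at every Lebesgue point $y$ of $p$. From now on $p$ is this continuous representative in $\Omega$.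

\subsection{Mollification}
Fix once and for all $0\le\eta\in C_c^\infty(B_1(0))$ with $\int\eta=1$. Let $\eta_\rho=\rho^{-2}\eta(\cdot/\rho)$ and $\mathbf m_\rho=\eta_\rho*\mathbf m$, which is defined and smooth at points $x$ with $B_\rho(x)\subset U$. Put $L=\|\eta\|_{L^{4/3}}\|\mathbf m\|_{L^4(U)}$. The first three estimates below do not involve the size of $\mathbf m$. For the matrix $\nabla\mathbf m_\rho$ we use the Frobenius norm, which dominates the operator norm.

\begin{lemma}\label{lem:moll}
There is an absolute constant $C_0\ge1$ such that: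
\begin{itemize}
\item[(i)] $|\nabla\mathbf m_\rho(x)|\le C_0M/\rho$ if $B_\rho(x)\subset U$;
\item[(ii)] $\int_{B_\rho(x)}|\mathbf m-\mathbf m_\rho|^2\,dy\le C_0M^2\rho^2$ if $B_{4\rho}(x)\subset U$;
\item[(iii)] $|\mathbf m_{\rho'}(x)-\mathbf m_\rho(x)|\le C_0M(1+\ln\frac\rho{\rho'})$ if $0<\rho'\le\rho$ and $B_\rho(x)\subset U$;
\item[(iv)] $|\mathbf m_\rho(x)|\le L\rho^{-1/2}$ if $B_\rho(x)\subset U$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\int\nabla\eta_\rho=0$ and $|\nabla\eta_\rho|\le\rho^{-3}\|\nabla\eta\|_\infty$,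
\[
|\nabla\mathbf m_\rho(x)|\le\int_{B_\rho(x)}|\nabla\eta_\rho(x-y)|\,|\mathbf m(y)-\mathbf m_{B_\rho(x)}|\,dy\le\pi\|\nabla\eta\|_\infty\frac M\rho .
\]

(ii) Let $Q\supset B_\rho(x)$ be the square with center $x$, side $2\rho$ and sides parallel to the axes. For a parallel square $Q'\subset Q$, the circumscribed ball $B'$ has its center within $\sqrt2\rho$ of $x$ and radius at most $\sqrt2\rho$, so $B'\subset B_{4\rho}(x)\subset U$, and
\[
\frac1{|Q'|}\int_{Q'}|\mathbf m-\mathbf m_{Q'}|\le\frac2{|Q'|}\int_{Q'}|\mathbf m-\mathbf m_{B'}|\le2\,\frac{|B'|}{|Q'|}\,M=\pi M .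
\]
By (F1) for each component, $\int_Q|\mathbf m-\mathbf m_Q|^2\le CM^2\rho^2$. Next, $|\mathbf m_\rho(x)-\mathbf m_Q|\le\|\eta\|_\infty\rho^{-2}\int_Q|\mathbf m-\mathbf m_Q|\le4\pi\|\eta\|_\infty M$. Finally $|\mathbf m_\rho(y)-\mathbf m_\rho(x)|\le CM$ for $y\in B_\rho(x)$ by (i), which applies at every point of the segment $[x,y]$. Write $\mathbf m(y)-\mathbf m_\rho(y)$ as the sum of $\mathbf m(y)-\mathbf m_Q$, $\mathbf m_Q-\mathbf m_\rho(x)$ and $\mathbf m_\rho(x)-\mathbf m_\rho(y)$.

(iii) We have $|\mathbf m_r(x)-\mathbf m_{B_r(x)}|\le\pi\|\eta\|_\infty M$ for $r=\rho$ and $r=\rho'$. If $r/2\le r'\le r\le\rho$, then $|\mathbf m_{B_{r'}(x)}-\mathbf m_{B_r(x)}|\le\frac1{|B_{r'}|}\int_{B_r(x)}|\mathbf m-\mathbf m_{B_r(x)}|\le4M$. One passes from $\rho$ to $\rho'$ in at most $1+\log_2(\rho/\rho')$ such steps.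

(iv) This is H\"older's inequality, since $\|\eta_\rho\|_{L^{4/3}}=\rho^{-1/2}\|\eta\|_{L^{4/3}}$.
\end{proof}

\subsection{The maximum principle}
Because $|\xi|_A\ge|\xi|$, the maximum principle holds with a constant that does not depend on $\mathbf m$.

\begin{lemma}\label{lem:max}
There is a constant $\beta_q$, depending only on $q$, with the following properties.
\begin{itemize}
\item[(i)] Let $D\subset\mathbb R^2$ be bounded and measurable and let $l_*\in\mathbb R$. Suppose that for every $l>l_*$ the function $\zeta=(p-l)_+\mathbf 1_D$ vanishes outside $\Omega$, is admissible, and has gradient $\mathbf 1_{Y_l}\nabla p$, where $Y_l=D\cap\{p>l\}$. Then $p\le l_*+\beta_q\|S\|_q|D|^\sigma$ a.e.\ in $D$. The same statement holds with $-p$ in place of $p$.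
\item[(ii)] If $D$ is a nonempty open set with $\overline D\subset\Omega$, then in $D$
\[
\min_{\partial D}p-\beta_q\|S\|_q|D|^\sigma\le p\le\max_{\partial D}p+\beta_q\|S\|_q|D|^\sigma .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) Testing \eqref{eq:weak} with $\zeta$ gives $\int|\nabla\zeta|^2\le\int_{Y_l}|\nabla p|_A^2=\int S\zeta$. For $1\le r<\infty$ we have
\begin{equation}\label{eq:sob}
\|\zeta\|_{L^r}\le C_r|Y_l|^{1/r}\|\nabla\zeta\|_{L^2}.
\end{equation}
For $r\ge2$ this is (F4) followed by $\|\nabla\zeta\|_{L^t}\le|Y_l|^{1/t-1/2}\|\nabla\zeta\|_{L^2}$. For $r<2$ it follows from the case $r=2$ and $\|\zeta\|_{L^r}\le|Y_l|^{1/r-1/2}\|\zeta\|_{L^2}$. Take first $r=1/\sigma$, the exponent conjugate to $q$, which is finite because $q>1$: then $\|\nabla\zeta\|_{L^2}^2\le\|S\|_q\|\zeta\|_{L^r}$ and \eqref{eq:sob} give $\|\nabla\zeta\|_{L^2}\le C_r\|S\|_q|Y_l|^\sigma$. Take next $r=1$: for $h>l>l_*$,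
\[
(h-l)|Y_h|\le\|\zeta\|_{L^1}\le\Theta\,|Y_l|^{1+\sigma},\qquad\Theta=\Theta_q\|S\|_q ,
\]
with $\Theta_q$ depending only on $q$. We iterate this inequality by Stampacchia's method. Fix $l_0>l_*$ and put $\omega=2^{(1+\sigma)/\sigma}\Theta|Y_{l_0}|^\sigma$. If $\omega=0$, then $|Y_h|=0$ for all $h>l_0$. Otherwise let $l_j=l_0+\omega(1-2^{-j})$. By induction $|Y_{l_j}|\le2^{-j/\sigma}|Y_{l_0}|$, because
\[
|Y_{l_{j+1}}|\le\frac{2^{j+1}\Theta}{\omega}\,2^{-j(1+\sigma)/\sigma}|Y_{l_0}|^{1+\sigma}=2^{(j+1)(1-(1+\sigma)/\sigma)}|Y_{l_0}|=2^{-(j+1)/\sigma}|Y_{l_0}| .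
\]
Hence $|Y_{l_0+\omega}|=0$. In both cases $p\le l_0+\beta_q\|S\|_q|D|^\sigma$ a.e.\ in $D$ with $\beta_q=2^{(1+\sigma)/\sigma}\Theta_q$, and we let $l_0\downarrow l_*$.

(ii) Let $l>l_*=\max_{\partial D}p$. As $p$ is continuous, $\{p\ge l\}\cap\overline D$ is compact and does not meet $\partial D$, so it is a compact subset of $D$. If $\chi\in C_c^\infty(D)$ equals $1$ near it, then $\zeta=\chi(p-l)_+$. By (F3), $\zeta\in W^{1,2}_0(\Omega)$ and $\nabla\zeta=\mathbf 1_{Y_l}\nabla p$, so that $\mathbf m\cdot\nabla\zeta\in L^2$. Part (i) and the continuity of $p$ give the upper bound; the lower bound is the upper bound for $-p$.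
\end{proof}

\section{Tubes of flow lines}\label{sec:tubes}

\subsection{Construction}
Fix an absolute constant $\delta\in(0,\frac14]$ with
\begin{equation}\label{eq:delta}
C_0\delta+(e^{C_0\delta}-1)(1+C_0\delta)\le\tfrac1{10},
\end{equation}
and a constant $c_L\in(0,\frac18]$, depending only on $L$, with $2.1(c_L+L\sqrt{c_L})\le\frac14$. Let $x_0\in U$, $d=\min\{1,\operatorname{dist}(x_0,\partial U)\}$ and $\rho_0=c_Ld^2$. Since $d\le1$, for $0<\rho\le\rho_0$ we have
\begin{equation}\label{eq:rho0}
2.1(\rho+L\rho^{1/2})\le\frac d4,\qquad\text{and}\qquad B_{4\rho}(x)\subset B_d(x_0)\subset U\ \text{ for }x\in B_{d/2}(x_0).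
\end{equation}
So all parts of Lemma~\ref{lem:moll} apply at all points of $B_{d/2}(x_0)$.

Let $0<\rho\le\rho_0$. The field $\mathbf m_\rho$ may vanish, or turn quickly where it is small compared with $M$. As in the case of a bounded field in Section~\ref{sec:model}, we cure this by a shift of length $M$, which costs only a term of size $M$ in the remainder. Let $\mathbf e=\mathbf m_\rho(x_0)/|\mathbf m_\rho(x_0)|$ (any unit vector if $\mathbf m_\rho(x_0)=0$), let $\mathbf n\perp\mathbf e$ be a unit vector, and put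
\[
V=\mathbf m_\rho+M\mathbf e\ \text{ on }B_{d/2}(x_0),\qquad N=|\mathbf m_\rho(x_0)|+M,\qquad a=\delta\rho,\qquad b=\mathbf m-V .
\]
Then $V(x_0)=N\mathbf e$, $N\ge M\ge1$, $|\nabla V|\le C_0M/\rho$, and by Lemma~\ref{lem:moll}(iv)
\begin{equation}\label{eq:length}
a\le\frac{aN}M\le\rho+L\rho^{1/2}.
\end{equation}
For $|t|,|s|\le1$ let $X(t,s)$ be the solution of
\[
\partial_tX=\frac aM\,V(X),\qquad X(0,s)=x_0+as\,\mathbf n .
\]
For a constant field, $X(t,s)=x_0+a(\frac NMt\,\mathbf e+s\,\mathbf n)$ is the map of Section~\ref{sec:model} scaled by $a$. In general $X$ is close to this affine map in $C^1$.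

\begin{lemma}\label{lem:flow}
The map $X$ is well defined and smooth on $[-1,1]^2$, and
\begin{gather}
\Big|X_t-\frac{aN}M\mathbf e\Big|\le\frac1{10}\frac{aN}M,\qquad|X_s-a\mathbf n|\le\frac a{10},\qquad|X-x_0|\le2.1(\rho+L\rho^{1/2})\le\frac d4,\label{eq:C1}\\
|X(t,s)-X(t',s')|\ge\frac12\Big(\frac{aN}M|t-t'|+a|s-s'|\Big),\qquad\frac{a^2N}{2M}\le J:=|\det DX|\le\frac{2a^2N}M .\label{eq:sep}
\end{gather}
\end{lemma}

\begin{proof}
On the initial segment $|V(x_0+as\mathbf n)-N\mathbf e|\le C_0\frac M\rho a\le C_0\delta N$. As long as $X(\cdot,s)$ stays in $B_{d/2}(x_0)$, the function $v(t)=V(X(t,s))$ satisfies $|\dot v|\le C_0\frac M\rho\cdot\frac aM|v|=C_0\delta|v|$. Gr\"onwall's inequality gives $|v(t)|\le e^{C_0\delta|t|}|v(0)|$, and then $|v(t)-v(0)|\le(e^{C_0\delta}-1)|v(0)|\le(e^{C_0\delta}-1)(1+C_0\delta)N$ for $|t|\le1$. By \eqref{eq:delta}, $|v(t)-N\mathbf e|\le N/10$, which is the first bound in \eqref{eq:C1}. It implies $|X-x_0|\le a+1.1\frac{aN}M$, and the third bound follows from \eqref{eq:length} and \eqref{eq:rho0}.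 So the trajectory stays in a compact subset of $B_{d/2}(x_0)$ and exists for $|t|\le1$; it depends smoothly on $(t,s)$ because $V$ is smooth. Differentiating the equation in $s$, we get $|\partial_tX_s|\le\frac aM|\nabla V||X_s|\le C_0\delta|X_s|$ with $X_s(0,s)=a\mathbf n$, and the same argument gives $|X_s-a\mathbf n|\le(e^{C_0\delta}-1)a\le a/10$.

Let $T=\frac{aN}M(t-t')$ and $\Sigma=a(s-s')$. Integrating $DX$ along the segment from $(t',s')$ to $(t,s)$ and using \eqref{eq:C1}, we get $|X(t,s)-X(t',s')-T\mathbf e-\Sigma\mathbf n|\le\frac1{10}(|T|+|\Sigma|)$. Since $|T\mathbf e+\Sigma\mathbf n|\ge(|T|+|\Sigma|)/\sqrt2$ and $\frac1{\sqrt2}-\frac1{10}>\frac12$, the first part of \eqref{eq:sep} follows. Finally $J=\frac{a^2N}M|\det(\mathbf e+u,\mathbf n+u')|$ with $|u|,|u'|\le\frac1{10}$, and expanding the determinant shows that its modulus differs from $1$ by at most $\frac1{10}+\frac1{10}+\frac1{100}$.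
\end{proof}

For $0<\lambda\le1$ let $Q_\lambda=(-\lambda,\lambda)^2$ and $D_\lambda=X(Q_\lambda)$, and call $T_\rho=T_\rho(x_0)=D_1$ the \emph{tube of scale $\rho$}; see Figure~\ref{fig:tube}. By \eqref{eq:sep}, $X$ is injective on $[-1,1]^2$ and $DX$ is invertible. Hence $D_\lambda$ is open, $X:Q_1\to T_\rho$ is a bi-Lipschitz diffeomorphism, $\overline{D_\lambda}=X(\overline{Q_\lambda})\subset B_{d/2}(x_0)$ and $\partial D_\lambda=X(\partial Q_\lambda)$. Moreover
\begin{equation}\label{eq:geom}
B_{a\lambda/2}(x_0)\subset D_\lambda,\qquad|T_\rho|\le\frac{8a^2N}M\le8(1+L)\rho^{3/2},\qquad|(DX)^{-1}|\le\frac2a .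
\end{equation}
Indeed, \eqref{eq:sep} and $N\ge M$ give $|X-x_0|\ge a\lambda/2$ on $\partial Q_\lambda$, so the ball $B_{a\lambda/2}(x_0)$ is connected, contains $x_0\in D_\lambda$ and does not meet $\partial D_\lambda$. The area is at most $4\max J$, and we use \eqref{eq:length} with $a\le\rho\le1$. The last bound, for the operator norm, holds because \eqref{eq:sep} makes $X^{-1}$ Lipschitz with constant $2/a$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] plot[domain=-1:1] ({5*\x},{0.9+0.25*(\x)*(\x)}) -- plot[domain=1:-1] ({5*\x},{-0.9+0.25*(\x)*(\x)}) -- cycle;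
\draw[dashed] plot[domain=-0.5:0.5] ({5*\x},{0.45+0.25*(\x)*(\x)}) -- plot[domain=0.5:-0.5] ({5*\x},{-0.45+0.25*(\x)*(\x)}) -- cycle;
\fill[gray!40] (-1.1,-0.2) -- (1.1,0) -- (1.1,0.2) -- (-1.1,0) -- cycle;
\draw (0,-0.9) -- (0,0.9);
\fill (0,0) circle (1.3pt);
\draw[->] plot[domain=0.58:0.9] ({5*\x},{0.25*(\x)*(\x)});
\node at (3.7,0.5) {$V$};
\node at (-4.2,0.2) {$T_\rho$};
\node at (-1.9,0.05) {$D_{1/2}$};
\node at (1.55,0.1) {$T_{\theta\rho}$};
\node at (0.25,-0.27) {$x_0$};
\end{tikzpicture}
\caption{The tube $T_\rho$ is swept by the segment of length $2a$ through $x_0$ under the flow of $V$; its long sides are flow lines of length about $2aN/M$. The inner half $D_{1/2}$ is dashed. The shaded tube $T_{\theta\rho}$ of the next scale follows a slightly different field and lies in $D_{1/2}$.}\label{fig:tube}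
\end{figure}

\subsection{Straightening}
The next lemma is the counterpart of the two estimates of Section~\ref{sec:model}: part (ii) will control the oscillation and part (iii) the flux. The pointwise bound for $b$ is replaced by a weight with bounded integral, and no constant depends on $N$.

\begin{lemma}\label{lem:straight}
Let $w=1+|b\circ X|^2/M^2$, $P=p\circ X$ and $g=|\nabla p|_A\circ X$ on $Q_1$.
\begin{itemize}
\item[(i)] $\int_{Q_1}w\,dt\,ds\le C_1:=36+8C_0\delta^{-2}$.
\item[(ii)] $P\in W^{1,2}(Q_1)$ and $|\nabla P|\le\sqrt3\,a\,w^{1/2}g$ a.e.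
\item[(iii)] If $\Phi$ is Lipschitz on $Q_1$ and $\phi=\Phi\circ X^{-1}$, then $|\nabla\phi|_A\circ X\le\sqrt8\,\frac Ma\,w^{1/2}|\nabla\Phi|$ a.e.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The tube is long, but it is covered by a chain of balls of radius $\rho$ whose number is proportional to its area. Divide $[-1,1]$ into $\lceil N/M\rceil\le2N/M$ equal intervals, with centers $t_i$ and half-lengths at most $M/N$. For $t$ in the $i$-th interval, \eqref{eq:C1} gives $|X(t,s)-X(t_i,0)|\le1.1a+1.1a<\rho$, since $\delta\le\frac14$. Lemma~\ref{lem:moll}(ii) on the balls $B_\rho(X(t_i,0))$ yields $\int_{T_\rho}|\mathbf m-\mathbf m_\rho|^2\le2C_0NM\rho^2$. With $|b|^2\le2|\mathbf m-\mathbf m_\rho|^2+2M^2$, the lower bound for $J$ and \eqref{eq:geom},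
\[
\int_{Q_1}w\le4+\frac1{M^2}\cdot\frac{2M}{a^2N}\Big(4C_0NM\rho^2+2M^2\cdot\frac{8a^2N}M\Big)=4+\frac{8C_0}{\delta^2}+32 .
\]

(ii) By the chain rule $|P_s|=|X_s\cdot\nabla p|\le1.1a\,g$, and
\[
|P_t|=\frac aM|(\mathbf m-b)\cdot\nabla p|\le\frac aM\big(|\mathbf m\cdot\nabla p|+|b||\nabla p|\big)\le\frac aM(1+|b|^2)^{1/2}g,
\]
all functions of $x$ being evaluated at $X(t,s)$. As $M\ge1$, $|\nabla P|^2\le a^2(2.21+|b|^2/M^2)g^2\le3a^2wg^2$.

(iii) By \eqref{eq:geom}, $|\nabla\phi|\le\frac2a|\nabla\Phi|$. Since $\Phi_t=X_t\cdot\nabla\phi$, we have $V\cdot\nabla\phi=\frac Ma\Phi_t$: this is where the flow of $V$ is needed. With $\mathbf m=V+b$,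
\[
|\nabla\phi|_A^2\le\frac{|\nabla\Phi|^2}{a^2}\big[4+(M+2|b|)^2\big]\le\frac{|\nabla\Phi|^2}{a^2}\big(6M^2+8|b|^2\big)\le8\frac{M^2}{a^2}\,w\,|\nabla\Phi|^2 .\qedhere
\]
\end{proof}

\subsection{Nesting}
Between the scales $\rho$ and $\theta\rho$ the field $V$ changes by at most $CM(1+\ln\frac1\theta)$, while the time during which it flows is multiplied by $\theta$. The resulting drift, measured in the coordinates of the larger tube, is of order $\theta\ln\frac1\theta$.

\begin{lemma}\label{lem:nest}
There is an absolute constant $\theta\in(0,\frac1{16})$ such that $T_{\theta\rho}(x_0)\subset D_{1/2}$ for all $0<\rho\le\rho_0$, where $D_{1/2}$ is built at scale $\rho$.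
\end{lemma}

\begin{proof}
Fix $\theta<\frac1{16}$ with $\theta+2\theta(C_0+2)(1+\ln\frac1\theta)\le\frac18$, and mark the objects of scale $\theta\rho$ by primes, so $a'=\theta a$. By Lemma~\ref{lem:moll}(iii), $|V'-V|\le C_0M(1+\ln\frac1\theta)+2M\le(C_0+2)M(1+\ln\frac1\theta)$ on $B_{d/2}(x_0)$. Fix $s$. Since $|X'(0,s)-x_0|\le\theta a<a/16$, we have $X'(0,s)\in D_{1/8}$ by \eqref{eq:geom}. On the largest interval around $t=0$ on which $X'(t,s)\in T_\rho$, put $\xi(t)=X^{-1}(X'(t,s))$. From $X_t=\frac aMV$ we get $(DX)^{-1}V=\frac Ma(1,0)$, hence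
\[
\dot\xi=\frac{a'}M(DX)^{-1}V'=\theta\,(1,0)+\frac{\theta a}M(DX)^{-1}(V'-V),\qquad|\dot\xi|\le\theta+2\theta(C_0+2)\Big(1+\ln\frac1\theta\Big)\le\frac18 .
\]
As $\xi(0)\in Q_{1/8}$ and $|t|\le1$, $\xi$ stays in $\overline{Q_{1/4}}$. So $X'(\cdot,s)$ stays in the compact subset $X(\overline{Q_{1/4}})$ of the open set $T_\rho$, the interval is all of $[-1,1]$, and $T_{\theta\rho}\subset X(\overline{Q_{1/4}})\subset D_{1/2}$.
\end{proof}

\section{Decay of the energy}\label{sec:decay}

\subsection{Slicing}
Fix $x_0\in U$ and $0<\rho\le\rho_0$. For $0<\lambda<1$ let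
\[
E(\lambda)=\int_{D_\lambda}|\nabla p|_A^2\,dx,\qquad W(\lambda)=\int_{\partial Q_\lambda}w\,d\mathcal H^1,\qquad I(\lambda)=\int_{\partial Q_\lambda}w^{1/2}g\,d\mathcal H^1 ,
\]
define $E(1)$ by the same formula, and put $H=\|S\|_q|T_\rho|^\sigma$. Write $|y|_\infty=\max\{|t|,|s|\}$ for $y=(t,s)$. In each of the four triangles cut out of $Q_1$ by the diagonals, $|y|_\infty$ is one of the functions $\pm t$, $\pm s$, so Fubini's theorem gives
\begin{equation}\label{eq:slice}
\int_{Q_\lambda}F\,dt\,ds=\int_0^\lambda\int_{\partial Q_r}F\,d\mathcal H^1\,dr\qquad\text{for measurable }F\ge0 .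
\end{equation}
Consequently $E$ is nondecreasing and absolutely continuous with $E'(\lambda)=\int_{\partial Q_\lambda}g^2J\,d\mathcal H^1$ a.e., $\int_0^1W\le C_1$, $W\ge8\lambda>0$, and $I\in L^1(0,1)$ because $w$ and $g^2$ are integrable on $Q_1$. The Cauchy--Schwarz inequality and the lower bound for $J$ give
\begin{equation}\label{eq:IWE}
a^2I^2\le\frac{2M}N\,W E'\qquad\text{a.e.\ in }(0,1).
\end{equation}

\begin{lemma}\label{lem:osc}
Let $P^*$ be a representative of $P$ as in \textup{(F2)}. For a.e.\ $\lambda\in(0,1)$, $P^*$ is continuous on $\partial Q_\lambda$, equals $P$ $\mathcal H^1$-a.e.\ on $\partial Q_\lambda$, and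
\[
\max_{\partial Q_\lambda}P^*-\min_{\partial Q_\lambda}P^*\le\sqrt3\,a\,I(\lambda)<\infty .
\]
\end{lemma}

\begin{proof}
For a.e.\ $\lambda$, the function $P^*$ is locally absolutely continuous on the four lines $t=\pm\lambda$, $s=\pm\lambda$ within $Q_1$, hence absolutely continuous on the four closed sides of $\partial Q_\lambda$. By \eqref{eq:slice}, a null set of $Q_1$ meets $\partial Q_\lambda$ in an $\mathcal H^1$-null set for a.e.\ $\lambda$. So for a.e.\ $\lambda$ we have $P^*=P$, the tangential derivative of $P^*$ is at most $|\nabla P|$, and the bound of Lemma~\ref{lem:straight}(ii) holds, all $\mathcal H^1$-a.e.\ on $\partial Q_\lambda$. Integrate along $\partial Q_\lambda$.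
\end{proof}

\subsection{The energy inequality}
In Section~\ref{sec:model} we tested the equation with $(p-\mu)\mathbf 1_{R_\lambda}$, where the level $\mu$ depends on $\lambda$. This function is not admissible, but its averages in $\lambda$ are.

\begin{lemma}\label{lem:energy}
Let $\mu:(0,1)\to\mathbb R$ be bounded and measurable, and assume that $\overline{T_\rho}\subset\Omega$ or that $\mu\equiv0$. Then for a.e.\ $\lambda\in(0,1)$
\begin{equation}\label{eq:energy}
E(\lambda)\le6aN\int_{\partial Q_\lambda}|P-\mu(\lambda)|\,w^{1/2}g\,d\mathcal H^1+\int_{D_\lambda}|S|\,|p-\mu(\lambda)|\,dx .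
\end{equation}
\end{lemma}

\begin{proof}
Let $R(\lambda)$ be the right side; $R\in L^1(0,1)$ because $p$ and $\mu$ are bounded, $I\in L^1(0,1)$ and $S\in L^1$. Let $\varepsilon>0$, let $Z\subset(0,1-\varepsilon)$ be measurable and $\psi=\mathbf 1_Z$. On $Q_1$ put
\[
\Phi(y)=\int_{|y|_\infty}^1\psi(r)\,dr,\qquad\Phi_\mu(y)=\int_{|y|_\infty}^1\psi(r)\mu(r)\,dr .
\]
These functions are Lipschitz and vanish outside $Q_{1-\varepsilon}$; in each of the four triangles they depend on one coordinate only, so $|\nabla\Phi|=\psi(|y|_\infty)$ and $\nabla\Phi_\mu=\mu(|y|_\infty)\nabla\Phi$ a.e. Let $\phi=\Phi\circ X^{-1}$ and $\phi_\mu=\Phi_\mu\circ X^{-1}$, extended by $0$; they are Lipschitz with compact support in $T_\rho$. Let $\zeta=p\phi-\phi_\mu$. If $\overline{T_\rho}\subset\Omega$, then $\zeta$ has compact support in $\Omega$; if $\mu\equiv0$, then $\zeta=p\phi$. In both cases $\zeta\in W^{1,2}_0(\Omega)$ by (F3), and in $T_\rho$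
\[
\nabla\zeta=\phi\nabla p+(p-\bar\mu)\nabla\phi,\qquad\bar\mu(x)=\mu(|X^{-1}(x)|_\infty).
\]
As $(p-\bar\mu)\nabla\phi$ is bounded and $\mathbf m\in L^4(U)^2\subset L^2(U)^2$, we have $\mathbf m\cdot\nabla\zeta\in L^2$, and $\zeta$ is admissible. Since $\nabla p$ and $S$ vanish outside $\Omega$, \eqref{eq:weak} reads
\[
\int_{T_\rho}\phi\,|\nabla p|_A^2\,dx=-\int_{T_\rho}(p-\bar\mu)\,A\nabla p\cdot\nabla\phi\,dx+\int_{T_\rho}S\zeta\,dx .
\]
For $x\in T_\rho$ we have $\phi(x)=\int_Z\mathbf 1_{D_r}(x)\,dr$ and $\zeta(x)=\int_Z(p(x)-\mu(r))\mathbf 1_{D_r}(x)\,dr$. By Fubini's theorem the left side equals $\int_ZE\,dr$, and the last term is at most $\int_Z\int_{D_r}|S||p-\mu(r)|\,dx\,dr$. In the remaining term, $|A\nabla p\cdot\nabla\phi|\le\sqrt8\frac Maw^{1/2}g\,\psi(|y|_\infty)$ by Lemma~\ref{lem:straight}(iii), and $J\le2a^2N/M$; as $2\sqrt8\le6$, \eqref{eq:slice} bounds it by $6aN\int_Z\int_{\partial Q_r}|P-\mu(r)|w^{1/2}g\,d\mathcal H^1dr$. Thus $\int_Z(E-R)\,dr\le0$. The choice $Z=\{E>R\}\cap(0,1-\varepsilon)$ shows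 that this set is null for every $\varepsilon$.
\end{proof}

\subsection{One step and iteration}
To use \eqref{eq:energy} we need to bound $p-\mu(\lambda)$ on $\partial D_\lambda$ and in $D_\lambda$. This is the only point at which interior and boundary points differ, so we isolate it. We say that the tube $T_\rho(x_0)$ is \emph{controlled by $\mu$} if $\mu$ satisfies the assumptions of Lemma~\ref{lem:energy} and, for a.e.\ $\lambda\in(0,1)$,
\begin{equation}\label{eq:control}
|P-\mu(\lambda)|\le\sqrt3\,aI(\lambda)\ \ \mathcal H^1\text{-a.e.\ on }\partial Q_\lambda,\qquad|p-\mu(\lambda)|\le\sqrt3\,aI(\lambda)+\beta_qH\ \text{ a.e.\ in }D_\lambda .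
\end{equation}

\begin{proposition}\label{prop:step}
Let $T_\rho(x_0)$ be controlled by $\mu$, and let $\gamma=\exp(-\frac1{96C_1M})$. Then
\begin{equation}\label{eq:step}
E(\tfrac12)\le\gamma E(1)+(\beta_q+\tfrac12)H^2 ,
\end{equation}
and there is $\lambda\in(\frac12,1)$ with $|p-\mu(\lambda)|\le(24C_1E(1))^{1/2}+\beta_qH$ a.e.\ in $D_{1/2}$.
\end{proposition}

\begin{proof}
Insert \eqref{eq:control} in \eqref{eq:energy}. By \eqref{eq:IWE} the first term is at most $6\sqrt3\,a^2NI^2\le12\sqrt3\,MWE'$. By H\"older's inequality $\int_{D_\lambda}|S|\le H$, so the second term is at most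
\[
H(\sqrt3\,aI+\beta_qH)\le\tfrac32a^2I^2+(\beta_q+\tfrac12)H^2\le3MWE'+(\beta_q+\tfrac12)H^2,
\]
where we used \eqref{eq:IWE} and $N\ge1$. Since $12\sqrt3+3\le24$, the function $y=E-(\beta_q+\frac12)H^2$ satisfies $y\le24MWy'$ a.e., the analogue of \eqref{eq:model}. If $y(\frac12)\le0$, \eqref{eq:step} holds. Otherwise $y\ge y(\frac12)>0$ on $[\frac12,1]$, $\ln y$ is absolutely continuous there, and $(\ln y)'\ge(24MW)^{-1}$ a.e. The weight may be large on some curves, but not on most: by the Cauchy--Schwarz inequality $\frac14\le\int_{1/2}^1W\,d\lambda\int_{1/2}^1W^{-1}d\lambda$, so $\int_{1/2}^1W^{-1}d\lambda\ge\frac1{4C_1}$. Hence $y(\frac12)\le\gamma y(1)\le\gamma E(1)$.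

By \eqref{eq:IWE} and $M\le N$, $\int_{1/2}^1aI\,d\lambda\le\int_{1/2}^1(2WE')^{1/2}d\lambda\le(2C_1E(1))^{1/2}$. So $aI(\lambda)\le2(2C_1E(1))^{1/2}$ on a subset of $(\frac12,1)$ of positive measure, and we choose $\lambda$ in it such that \eqref{eq:control} holds.
\end{proof}

\begin{proposition}\label{prop:iter}
Let $c=\big(192\,C_1\ln\frac1\theta\big)^{-1}$ and $\alpha=\min\{c/M,\sigma\}$. Let $0<\rho_*\le\rho_0$ and suppose that for every $k\ge0$ the tube $T_{\theta^k\rho_*}(x_0)$ is controlled by a function $\mu_k$. Then for every $0<r\le\delta\rho_*/4$ there is a value $\mu$ of one of the functions $\mu_k$ such that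
\[
|p-\mu|\le C_*\,(r/\rho_*)^\alpha\quad\text{a.e.\ in }B_r(x_0),
\]
where $C_*$ depends only on $\int_\Omega|\nabla p|_A^2\,dx$, $\|S\|_q$, $q$, $L$ and $M$.
\end{proposition}

\begin{proof}
Let $\rho_k=\theta^k\rho_*\le\theta^k$, $E_k=\int_{T_{\rho_k}}|\nabla p|_A^2\,dx$ and $H_k=\|S\|_q|T_{\rho_k}|^\sigma$. By \eqref{eq:geom}, $H_k\le H_*\theta^{3\sigma k/2}$ with $H_*=\|S\|_q(8(1+L))^\sigma$. Lemma~\ref{lem:nest} and \eqref{eq:step} at scale $\rho_k$ give $E_{k+1}\le\gamma E_k+F\theta^{3\sigma k}$ with $F=(\beta_q+\frac12)H_*^2$. We have $\gamma=\theta^{2c/M}$, so $\Gamma:=\theta^{2\alpha}=\max\{\gamma,\theta^{2\sigma}\}$ and $\theta^{3\sigma}/\Gamma\le\theta^\sigma$. Therefore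
\[
E_k\le\Gamma^kE_0+F\sum_{j<k}\Gamma^{k-1-j}\theta^{3\sigma j}\le\theta^{2\alpha k}\Big(\int_\Omega|\nabla p|_A^2\,dx+\frac F{\Gamma(1-\theta^\sigma)}\Big).
\]
Also $H_k\le H_*\theta^{\alpha k}$, as $\alpha\le\sigma$. The last assertion of Proposition~\ref{prop:step} and the inclusion $B_{\delta\rho_k/4}(x_0)\subset D_{1/2}$ from \eqref{eq:geom} give a value $\mu$ of $\mu_k$ with $|p-\mu|\le C'\theta^{\alpha k}$ a.e.\ in $B_{\delta\rho_k/4}(x_0)$, where $C'$ depends only on the listed quantities. Given $r$, choose $k$ with $\delta\rho_{k+1}/4<r\le\delta\rho_k/4$; then $\theta^k<\frac4{\delta\theta}\,\frac r{\rho_*}$.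
\end{proof}

\section{Interior regularity}\label{sec:interior}

\begin{proof}[Proof of Theorem~\ref{thm:interior}]
Take $U=\Omega$ and $M=1+[\mathbf m]_*$. Let $x_0\in\Omega$ and $0<\rho\le\rho_0$. Then $\overline{T_\rho}\subset\Omega$, $P$ is continuous on $[-1,1]^2$, and we claim that $T_\rho$ is controlled by the bounded continuous function $\mu(\lambda)=P(\lambda,0)$. Since $\mu(\lambda)$ is a value of $P$ on $\partial Q_\lambda$, Lemma~\ref{lem:osc} with $P^*=P$ gives the first inequality in \eqref{eq:control}. Lemma~\ref{lem:max}(ii) with $D=D_\lambda$, whose boundary is $X(\partial Q_\lambda)$ and whose area is at most $|T_\rho|$, gives the second.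

Apply Proposition~\ref{prop:iter} with $\rho_*=\rho_0$. Writing $x$ for $x_0$ and $d(x)=\min\{1,\operatorname{dist}(x,\partial\Omega)\}$, and using the continuity of $p$ on the closed ball $\overline{B_r(x)}\subset\Omega$ with $r=|x-z|$, we obtain
\begin{equation}\label{eq:interior}
|p(x)-p(z)|\le2C_*\Big(\frac{|x-z|}{c_L\,d(x)^2}\Big)^\alpha\qquad\text{if }x\in\Omega,\ |x-z|\le\tfrac14\delta c_L\,d(x)^2,
\end{equation}
with $\alpha=\min\{c/(1+[\mathbf m]_*),\sigma\}$ and $C_*$ independent of $x$. Let $K\subset\Omega$ be compact and $\rho_K=c_L\min_Kd^2>0$. For $x,z\in K$ with $|x-z|\le\delta\rho_K/4$, \eqref{eq:interior} gives $|p(x)-p(z)|\le2C_*\rho_K^{-\alpha}|x-z|^\alpha$. For the remaining pairs $|p(x)-p(z)|\le2\|p\|_{L^\infty}(4/(\delta\rho_K))^\alpha|x-z|^\alpha$.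
\end{proof}

\section{Regularity up to the boundary}\label{sec:boundary}

At a boundary point the tubes leave $\Omega$, so the field must be extended, and $p$ is not yet known to be continuous across $\partial\Omega$. In exchange, $p$ vanishes outside $\Omega$, and we can take the level $\mu\equiv0$.

\subsection{Extension of the field}
A domain $O\subset\mathbb R^2$ is \emph{uniform} if there is a constant $c$ such that any two points $x,z\in O$ are joined by a curve in $O$ of length at most $c|x-z|$, each point $u$ of which cuts the curve into two arcs, the shorter having length at most $c\operatorname{dist}(u,\partial O)$. Bounded Lipschitz domains are uniform. We use two known facts.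
\begin{itemize}
\item[(J)] \cite{Jones} If $O$ is a uniform domain, every $f\in\mathrm{BMO}(O)$, with the seminorm taken over squares in $O$, is the restriction of some $F\in\mathrm{BMO}(\mathbb R^2)$ with $\|F\|_{\mathrm{BMO}(\mathbb R^2)}\le C(O)\|f\|_{\mathrm{BMO}(O)}$.
\item[(R)] \cite{RR} The BMO seminorms over all balls in $O$ and over all squares in $O$ are equivalent.
\end{itemize}
Applying (R) in $\Omega$, (J), and (R) in $\mathbb R^2$ to each component, we extend $\mathbf m$ to a field $\tilde{\mathbf m}$ on $\mathbb R^2$ whose mean oscillation on every ball is at most $C(\Omega)[\mathbf m]_*$, with $C(\Omega)\ge1$. By (F1), $\tilde{\mathbf m}\in L^4_{loc}$. Let $U=\{x:\operatorname{dist}(x,\Omega)<1\}$, $\tilde M=1+C(\Omega)[\mathbf m]_*$ and $\tilde L=\|\eta\|_{L^{4/3}}\|\tilde{\mathbf m}\|_{L^4(U)}$. Then \eqref{eq:M} holds, and Sections~\ref{sec:tubes} and \ref{sec:decay} apply to $U,\tilde{\mathbf m},\tilde M,\tilde L$. For $x_0\in\partial\Omega$ we have $B_1(x_0)\subset U$, so $d=1$ and $\rho_0=c_{\tilde L}$.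 Let $\tilde\alpha=\min\{c/\tilde M,\sigma\}$, which depends only on $\Omega$, $[\mathbf m]_*$ and $q$.

\subsection{Decay at boundary points}
Near each of its points $\partial\Omega$ is the graph of a Lipschitz function with $\Omega$ on one side, and $\partial\Omega$ is compact. Hence there is $r_0>0$ such that every $x_0\in\partial\Omega$ is the vertex of an open truncated cone $\mathcal C\subset\mathbb R^2\setminus\overline\Omega$ of height $r_0$. Fix $\rho_1\in(0,c_{\tilde L}]$ with $2.1(\rho_1+\tilde L\rho_1^{1/2})<r_0/2$.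

\begin{lemma}\label{lem:bdry}
For $x_0\in\partial\Omega$ and $0<\rho\le\rho_1$, the tube $T_\rho(x_0)$ is controlled by $\mu\equiv0$.
\end{lemma}

\begin{proof}
Let $\lambda\in(0,1)$ be such that the conclusions of Lemma~\ref{lem:osc} hold.

\emph{The bound on $\partial Q_\lambda$.} The cone $\mathcal C$ is connected; it meets $D_\lambda$, which is a neighborhood of its vertex; and it is not contained in $D_\lambda$, because $T_\rho\subset B_{r_0/2}(x_0)$ by \eqref{eq:C1}. So $\mathcal C$ meets $\partial D_\lambda$, and, being open, it contains the image under $X$ of a nondegenerate arc of $\partial Q_\lambda$. On this arc $P=0$, hence $P^*=0$ $\mathcal H^1$-a.e. Thus $0$ is a value of $P^*$ on $\partial Q_\lambda$, and Lemma~\ref{lem:osc} gives $l_*:=\max_{\partial Q_\lambda}|P^*|\le\sqrt3\,aI(\lambda)$. Since $P=P^*$ $\mathcal H^1$-a.e.\ on $\partial Q_\lambda$, this is the first inequality in \eqref{eq:control}.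

\emph{The bound in $D_\lambda$.} We verify the assumptions of Lemma~\ref{lem:max}(i) with $D=D_\lambda$. Let $l>l_*$ and $v=(P^*-l)_+\mathbf 1_{Q_\lambda}$ on $Q_1$. Consider a horizontal or vertical line on which $P^*$ is locally absolutely continuous in $Q_1$. If it meets $Q_\lambda$, then $(P^*-l)_+$ is absolutely continuous on the closed chord and vanishes at its two endpoints, which lie on $\partial Q_\lambda$ where $P^*<l$; so $v$ is absolutely continuous on the line. If it does not meet $Q_\lambda$, then $v=0$ on it. The classical partial derivatives of $v$ are a.e.\ those of $P$ multiplied by $\mathbf 1_{Q_\lambda\cap\{P^*>l\}}$. By (F2), $v\in W^{1,2}(Q_1)$, with compact support. By the chain rule $\zeta=(p-l)_+\mathbf 1_{D_\lambda}$, which equals $v\circ X^{-1}$ a.e.\ in $T_\rho$, belongs to $W^{1,2}(\mathbb R^2)$, and $\nabla\zeta=\mathbf 1_{D_\lambda\cap\{p>l\}}\nabla p$, so that $\mathbf m\cdot\nabla\zeta\in L^2(\Omega)$. As $l>0$, we have $0\le\zeta\le p_+$, so $\zeta$ vanishes outside $\Omega$. To see that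 $\zeta\in W^{1,2}_0(\Omega)$, take $u_j\in C_c^\infty(\Omega)$ with $u_j\to p$ in $W^{1,2}$. The functions $\min\{\zeta,(u_j)_+\}$ have compact support in $\Omega$, are bounded in $W^{1,2}$, and converge in $L^2$ to $\min\{\zeta,p_+\}=\zeta$; and $W^{1,2}_0(\Omega)$ is weakly closed. So $\zeta$ is admissible, and $p\le l_*+\beta_qH$ a.e.\ in $D_\lambda$. The argument applies to $-p$ with the representative $-P^*$, which gives the second inequality in \eqref{eq:control}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:boundary}]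
By Lemma~\ref{lem:bdry} and Proposition~\ref{prop:iter} with $\rho_*=\rho_1$, we have $|p|\le\tilde C(r/\rho_1)^{\tilde\alpha}$ a.e.\ in $B_r(x_0)$ for $0<r\le\delta\rho_1/4$, with $\tilde C$ independent of $x_0\in\partial\Omega$. Let $y\in\Omega$, let $x_0\in\partial\Omega$ be nearest to $y$, and $r'=|y-x_0|$. If $r'<\delta\rho_1/4$, take $r=\min\{2r',\delta\rho_1/4\}$ and use the continuity of $p$ at $y\in B_r(x_0)\cap\Omega$; otherwise use that $p$ is bounded. We get
\begin{equation}\label{eq:bdry}
|p(y)|\le C'\operatorname{dist}(y,\partial\Omega)^{\tilde\alpha},\qquad y\in\Omega,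
\end{equation}
where $C'$ denotes, here and below, constants independent of the points considered.

We combine \eqref{eq:bdry} with \eqref{eq:interior}, in which $\alpha\ge\tilde\alpha$. Let $x,z\in\Omega$ be distinct, $r=|x-z|$ and $d=d(x)$. If $r\ge1$, boundedness of $p$ gives $|p(x)-p(z)|\le C'r^{\tilde\alpha/4}$. Let $r<1$.
\begin{itemize}
\item If $r\ge d^4$, then $d<1$, so $\operatorname{dist}(x,\partial\Omega)=d\le r^{1/4}$ and $\operatorname{dist}(z,\partial\Omega)\le d+r\le2r^{1/4}$. By \eqref{eq:bdry}, $|p(x)-p(z)|\le C'r^{\tilde\alpha/4}$.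
\item If $r<d^4$ and $r\le\delta c_Ld^2/4$, then $r/d^2<r^{1/2}$, and \eqref{eq:interior} gives $|p(x)-p(z)|\le C'r^{\alpha/2}\le C'r^{\tilde\alpha/4}$.
\item If $r<d^4$ and $r>\delta c_Ld^2/4$, then $d^2>\delta c_L/4$ and $r>(\delta c_L/4)^2$, and boundedness of $p$ suffices.
\end{itemize}
Thus $p$ is H\"older continuous in $\Omega$ with exponent $\tilde\alpha/4$ and a uniform constant, and it extends to a function in $C^{0,\tilde\alpha/4}(\overline\Omega)$.
\end{proof}

\section{Radial fields and sharpness}\label{sec:radial}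

\subsection{A family of explicit solutions}
Let $\Omega=B_1$, and use the coordinates $\tau=\ln\frac1{|x|}\in(0,\infty)$ and $\vartheta$, in which $dx=|x|^2d\tau\,d\vartheta$. For $\mathbf m=k(\tau)x/|x|$ the matrix $A$ has the radial eigenvalue $\Lambda=1+k^2$ and the tangential eigenvalue $1$. Since $|x|\partial_{|x|}=-\partial_\tau$, in $B_1\setminus\{0\}$ we have
\begin{equation}\label{eq:polar}
A\nabla u\cdot\nabla v=|x|^{-2}(\Lambda u_\tau v_\tau+u_\vartheta v_\vartheta),\qquad\operatorname{div}(A\nabla u)=|x|^{-2}\big((\Lambda u_\tau)_\tau+u_{\vartheta\vartheta}\big).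
\end{equation}
So $u=f(\tau)\cos\vartheta$ solves the homogeneous equation if $(\Lambda f')'=f$. Rather than solve this equation for a given $\Lambda$, we prescribe the ratio $G=-\Lambda f'/f$ of flux to value. The flux $F=-\Lambda f'$ must then satisfy $F'=-f=-F/G$, which determines $F$, then $f=F/G$, and then $\Lambda=-F/f'$.

\begin{lemma}\label{lem:radial}
Let $G\in C^\infty([0,\infty))$ be positive with $0\le G'\le\frac12$ and $G^2>1+G'$. Put
\[
F(\tau)=\exp\Big(-\int_0^\tau\frac{du}{G(u)}\Big),\qquad f=\frac FG,\qquad\Lambda=\frac{G^2}{1+G'},\qquad k=\sqrt{\Lambda-1},\qquad\mathbf m=k(\tau)\frac x{|x|}.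
\]
Let $\chi$ be smooth with $\chi=1$ on $[0,\frac12]$ and $\chi=0$ on $[\frac34,1]$, let $p=\chi(|x|)f(\tau)\cos\vartheta$ with $p(0)=0$, and let $S=-\operatorname{div}(A\nabla p)$ in $B_1\setminus\{0\}$. Then $|\mathbf m|\le G(\tau)$, $\mathbf m\in L^s(B_1)^2$ for all $s<\infty$, $S\in C_c^\infty(B_1)$, and $p$ is continuous and is the weak solution of \eqref{eq:pde}.
\end{lemma}

\begin{proof}
We have $G>1$, $\Lambda>1$, and $k$ is smooth with $k\le G\le G(0)+\tau/2$; as $\ln\frac1{|x|}\in L^s(B_1)$, so is $|\mathbf m|$. From $F'=-F/G$ we get $f'=-\frac{1+G'}{G^2}F$, hence $\Lambda f'=-F$ and $(\Lambda f')'=f$. By \eqref{eq:polar}, $S$ is smooth and vanishes for $0<|x|<\frac12$ and for $|x|>\frac34$. Thus (H1)--(H3) hold. Since $G$ grows at most linearly, $\int_0^\infty du/G=\infty$, so $F\to0$ and $f\to0$ as $\tau\to\infty$, and $p$ is continuous at $0$.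

\emph{$p$ is admissible.} For $|x|<\frac12$, \eqref{eq:polar} gives $|\nabla p|_A^2\,dx=(\Lambda f'^2\cos^2\vartheta+f^2\sin^2\vartheta)\,d\tau\,d\vartheta$, with $\Lambda f'^2=(1+G')f^2\le2f^2$ and $\int_0^\infty f^2d\tau\le\int_0^\infty F^2G^{-1}d\tau=-\frac12\int_0^\infty(F^2)'d\tau=\frac12$. So $\int_{B_1}|\nabla p|_A^2<\infty$. The function $p$ is bounded and smooth on every line that avoids $0$, so $p\in W^{1,2}(B_1)$ by (F2), and it has compact support in $B_1$.

\emph{$p$ satisfies \eqref{eq:weak}.} The point is that no mass is created at the origin, and this holds because the flux $F$ tends to $0$. Let $\zeta$ be admissible and bounded. For $n\ge1$ let $\chi_n=\chi_n(\tau)$ equal $1$ for $\tau\le n$, $0$ for $\tau\ge n+1$, and be linear between. Then $\chi_n\zeta\in W^{1,2}_0(B_1)$ vanishes near $0$, and the field $A\nabla p$ is smooth in $B_1\setminus\{0\}$ and vanishes for $|x|\ge\frac34$. Integration by parts gives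
\[
\int\chi_n\,A\nabla p\cdot\nabla\zeta\,dx+\int\zeta\,A\nabla p\cdot\nabla\chi_n\,dx=\int S\chi_n\zeta\,dx .
\]
On the support of $\nabla\chi_n$ we have $|x|\le e^{-1}<\frac12$, so by \eqref{eq:polar} the second integral is at most $2\pi\|\zeta\|_\infty\int_n^{n+1}|\Lambda f'|\,d\tau\le2\pi\|\zeta\|_\infty F(n)\to0$ in modulus. As $|A\nabla p\cdot\nabla\zeta|\le|\nabla p|_A|\nabla\zeta|_A\in L^1$, dominated convergence gives \eqref{eq:weak} for bounded $\zeta$. For general $\zeta$ apply this to $\zeta_j=\max\{-j,\min\{\zeta,j\}\}$, which is admissible with $\nabla\zeta_j=\mathbf 1_{\{|\zeta|<j\}}\nabla\zeta$, and let $j\to\infty$, again by dominated convergence. By the uniqueness in (a), $p$ is the weak solution.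
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}
(i) Take $G\equiv\sqrt{1+\kappa^2}$. Then $\Lambda=1+\kappa^2$, $k=\kappa$, $\mathbf m=\kappa x/|x|$, and $p=G^{-1}|x|^{1/G}\cos\vartheta$ for $|x|<\frac12$. On the positive $x_1$-axis $|p(x)-p(0)|/|x|^\varepsilon\to\infty$ as $x\to0$ for every $\varepsilon>1/G$. Since $|\mathbf m|=\kappa$ we have $[\mathbf m]_*\le2\kappa$, and $[\mathbf m]_*\ge\kappa$ because $\mathbf m$ has mean zero on $B_{1/2}(0)$; so $[\mathbf m]_*$ takes arbitrarily large values in this family. The inequality $(1+2\kappa)^2\le9(1+\kappa^2)$, equivalent to $5\kappa^2-4\kappa+8\ge0$, shows that the exponent satisfies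
\[
(1+\kappa^2)^{-1/2}\le\frac3{1+2\kappa}\le\frac3{1+[\mathbf m]_*}.
\]
Hence the order $1/(1+[\mathbf m]_*)$ in Theorem~\ref{thm:interior} cannot be improved.

(ii) We let $G$ tend to infinity more slowly than $\varphi$. The function $\varphi_*(\tau)=\inf_{u\ge\tau}\varphi(e^{-u})$ is nondecreasing, at least $1$, tends to $\infty$, and satisfies $\varphi_*(\ln\frac1r)\le\varphi(r)$. Let $h\in C^\infty(\mathbb R)$ equal $0$ on $(-\infty,0]$ and $1$ on $[4,\infty)$, with $0\le h'\le\frac12$; for instance, mollify at scale $1$ the continuous function that is $0$ on $(-\infty,1]$, $1$ on $[3,\infty)$ and linear between. Choose $\tau_1>0$ and $\tau_{j+1}\ge\tau_j+4$ with $\varphi_*(\tau_j)\ge j+1$ for all $j\ge1$, and set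
\[
G(\tau)=2+\sum_{j\ge1}h(\tau-\tau_j).
\]
The intervals $(\tau_j,\tau_j+4)$ are disjoint, so $G$ is smooth, $0\le G'\le\frac12$, $G\ge2$, $G^2\ge4>1+G'$, and $G\to\infty$. Lemma~\ref{lem:radial} provides $\mathbf m$, $S$ and $p$. For $\tau<\tau_1$ we have $G=2\le2\varphi_*$, and for $\tau_j\le\tau<\tau_{j+1}$ we have $G\le2+j\le2\varphi_*(\tau_j)\le2\varphi_*(\tau)$. Hence $G(\ln\frac1r)\le2\varphi(r)$ for $0<r\le1$.

Let $B\subset B_1$ be a ball of radius $r$. Since $0\le G'\le\frac12$, we have $|\mathbf m(x)|\le G(\ln\frac1{|x|})\le G(\ln\frac1r)+\frac12\ln^+\frac r{|x|}$ in $B_1\setminus\{0\}$, and $\int_{\mathbb R^2}\ln^+\frac r{|x|}\,dx=\frac\pi2r^2$. Therefore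
\[
\frac1{|B|}\int_B|\mathbf m-\mathbf m_B|\,dx\le\frac2{|B|}\int_B|\mathbf m|\,dx\le2G\Big(\ln\frac1r\Big)+\frac12\le C\varphi(r).
\]
Finally, $\int_0^\tau du/G=o(\tau)$ because $G\to\infty$, and $G\le2+\tau$. On the positive $x_1$-axis near $0$, for every $\varepsilon>0$,
\[
\frac{|p(x)-p(0)|}{|x|^\varepsilon}=f(\tau)\,e^{\varepsilon\tau}\ge\frac{e^{\varepsilon\tau-o(\tau)}}{2+\tau}\longrightarrow\infty\qquad\text{as }x\to0 .
\]
So $p$ is not H\"older continuous near $0$ with any exponent. \qed

\begin{thebibliography}{9}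
\bibitem{Jones} P. W. Jones, Indiana Univ. Math. J. 29 (1980).
\bibitem{RR} Reimann and Rychener, Lecture Notes in Mathematics 487.
\bibitem{Xu} Xiangsheng Xu, \emph{Modulus of continuity of weak solutions to a class of singular elliptic equations}, arXiv:2211.14510 (2022).
\end{thebibliography}
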